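# A linear bound for long faces in girth-saturated graphs on surfaces

## 1. Pentagons, hexagons, and wheels with long spokes

Draw a pentagon on the sphere and forbid triangles. Every chord of the pentagon cuts off a triangle, so no edge can be added: the pentagon is stuck, and both its faces have length 5. Now draw a hexagon. A long diagonal cuts it into two 4-cycles and creates no triangle, so the hexagon is not stuck.

Do the same with a general threshold: forbid all cycles of length less than $\ell$, where $\ell\ge 3$, and draw a single cycle of length $n\ge\ell$ on the sphere. A chord between two vertices at distance $d$ along the cycle creates two new cycles, of lengths $d+1$ and $n-d+1$, and the shorter has length $d+1\le\lfloor n/2\rfloor+1$. So the cycle is stuck exactly when $\lfloor n/2\rfloor+1\le \ell-1$, that is, when $n\le 2\ell-3$. For $\ell=4$ this is the pentagon.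

Bare cycles therefore give stuck faces of length up to $2\ell-3$ and no more. To keep a longer face stuck, the rest of the graph must make the vertices on the face close to each other, without creating short cycles. Take $\ell=5$ and a wheel with $k\ge 8$ rim vertices in which each spoke is replaced by a path of length $2$. A cycle through the hub uses two spokes and at least one rim edge, so it has length at least $5$, and the rim has length $k\ge 5$. There is no cycle of length less than $5$. The outer face is bounded by the rim, and its length $k$ is as large as we like. Is this graph stuck? Two opposite rim vertices have distance exactly $4$, and joining them through the outer face creates no cycle shorter than $5$. So it is not stuck, but it fails by only one unit: had the rim vertices been at distance at most $3$, every new chord in the outer face would have been forbidden.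

So how long can a face of a stuck graph be, and how does the answer depend on $\ell$ and on the surface?

## 2. Saturated graphs on a surface and the length of their faces

All graphs are finite and simple, except for the covering graphs in Section 7, which may be infinite. A closed surface is compact and connected. Write $\mathbb S_g$ for the sphere with $g$ handles and $\mathbb N_g$ for the sphere with $g$ crosscaps; a surface of genus $g$ is either of these. The Euler genus is $\varepsilon(\Sigma)=2-\chi(\Sigma)$, so $\varepsilon(\mathbb S_g)=2g$ and $\varepsilon(\mathbb N_g)=g$. Embeddings are without crossings and tame. We write $|P|$ for the number of edges of a path $P$ and $d$ for the distance in the graph $G$.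

**Definition.** A *facial cycle* of an embedded graph $G$ is the boundary of a face that is a cycle of $G$. Let ${\rm f}_{\rm max}(G)$ be the length of a longest facial cycle; set ${\rm f}_{\rm max}(G)=0$ if there is none, i.e. if the boundary of every face is either not connected or contains a vertex of multiplicity at least $2$.

**Definition.** Let $\mathcal C_{<\ell}$ be the family of cycles of length less than $\ell$. A graph $G$ embedded on $\Sigma$ is *maximal $\mathcal C_{<\ell}$-free* if it contains no cycle of length less than $\ell$, but adding any new edge with both endpoints in $G$ creates either a crossing on $\Sigma$ or a cycle of length less than $\ell$. Put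
$${\rm f}_{\rm max}(\ell,\Sigma)=\max\{{\rm f}_{\rm max}(G): G\text{ is a maximal }\mathcal C_{<\ell}\text{-free graph embedded on }\Sigma\}.$$

The problem comes from Maria Axenovich, Leon Kießle, Arsenii Sagdeev, Maksim Zhukovskii, "Faces in girth-saturated graphs on surfaces", arXiv:2410.13481 (2024). It is known that ${\rm f}_{\rm max}(\ell,\Sigma)$ is always finite, and that for $\ell\ge 6$ and every closed surface of genus $g\ge 1$
$$g(\ell-4)\le {\rm f}_{\rm max}(\ell,\Sigma)\le 24(2g+1)\ell^2 .\tag{1}$$
The two bounds differ by a factor of order $\ell$. The question is whether there is an absolute constant $c>0$ with ${\rm f}_{\rm max}(\ell,\Sigma)\le c\,g\ell$ for each closed surface of genus $g\ge1$ and each $\ell\ge 3$. The answer is yes, with $c=252$.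

**Theorem 1.** Let $\ell\ge3$, and let $G$ be a graph with no cycle of length $<\ell$ embedded on a closed surface $\Sigma$ of Euler genus $\varepsilon\ge 0$. Let $C$ be a facial cycle of $G$ with $d(u,v)\le \ell-2$ for all $u,v\in V(C)$. Then $|C|<36(3\varepsilon+1)(\ell-1)$.

**Corollary 2.** ${\rm f}_{\rm max}(\ell,\Sigma)<36(3\varepsilon+1)(\ell-1)$ for every closed surface and every $\ell\ge3$. In particular ${\rm f}_{\rm max}(\ell,\Sigma)\le 252\,g\ell$ if $\Sigma$ has genus $g\ge1$.

*Proof of Corollary 2 from Theorem 1.* Let $G$ be maximal $\mathcal C_{<\ell}$-free and let the facial cycle $C$ bound the face $F$. If $u,v\in V(C)$ are distinct and non-adjacent, the edge $uv$ can be drawn inside $F$ without crossings. By maximality it creates a cycle of length at most $\ell-1$, which passes through $uv$, so $d(u,v)\le \ell-2$. Adjacent vertices have $d=1\le\ell-2$. So Theorem 1 applies. If $g\ge1$, then $\varepsilon\le 2g$ and $36(3\varepsilon+1)\le 36(6g+1)\le 252g$. $\square$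

For $\ell\ge 6$ we have $\ell-4\ge \ell/3$, so with (1) we get $\frac13 g\ell\le{\rm f}_{\rm max}(\ell,\Sigma)\le 252\,g\ell$: the order of magnitude is $g\ell$. For nonorientable surfaces $\varepsilon=g$, and Corollary 2 gives $36(3g+1)(\ell-1)\le 144\,g\ell$.

**The case $\ell=3$.** Here the hypothesis of Theorem 1 says that the $n$ vertices of $C$ are pairwise adjacent. Put a new vertex into $F$ and join it to all vertices of $C$ inside a strip of $F$ running once along $C$. This embeds $K_{n+1}$ on $\Sigma$. A simple graph with $V\ge3$ vertices on a surface of Euler genus $\varepsilon$ has at most $3V-6+3\varepsilon$ edges, so $\frac{n(n+1)}2\le 3(n+1)-6+3\varepsilon$, that is, $(n-2)(n-3)\le 6\varepsilon$. On the sphere $n\le 3$. For larger $\ell$ the paths joining vertices of $C$ may share vertices and edges, no complete graph appears, and this argument is no longer available.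

**The wheel again.** Let $\ell=2h+1$ with $h\ge 1$, and take a wheel with $k\ge\ell$ rim vertices and each spoke replaced by a path of length $h$, embedded in a disc of $\Sigma$. A cycle through the hub has length $2h+t\ge \ell$, where $t\ge1$ is its number of rim edges; the rim has length $k\ge\ell$ and is facial; rim distances are at most $2h=\ell-1$. As $k$ is arbitrary, no bound at all holds if $\ell-2$ is replaced by $\ell-1$ in Theorem 1, for odd $\ell$, even on the sphere. Any proof must use the hypothesis without losing a single unit.

## 3. One strip is too long, two crossing strips are just short enough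

Consider the sphere, with $F$ a disc. Then the other side $X=\Sigma\setminus F$ is a closed disc with boundary $C$, containing all of $G$. Suppose $C$ is very long and pick two disjoint long subpaths $I,J$ of $C$. Draw $I$ at the bottom and $J$ at the top, both increasing from left to right.

The natural attempt is to take an edge $e=wu$ of $I$ and an edge $e'=w'u'$ of $J$ and to form a *strip*: the closed walk through $e$, a shortest path from $u$ to $u'$, the edge $e'$, and a shortest path from $w'$ back to $w$. Its length is at most $2(\ell-2)+2=2\ell-2$. If $e$ is used only once, it yields a cycle of length at most $2\ell-2$. But only cycles of length at most $\ell-1$ are forbidden. The attempt stops here: it is off by a factor of two.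

The factor is recovered with two strips that cross. Let strip 1 run from a low edge $e_1$ of $I$ to a high edge $e_1'$ of $J$, and strip 2 from a high edge $e_2$ of $I$ to a low edge $e_2'$ of $J$. In the disc they cross in a central quadrilateral, and four legs stick out of it, ending in $e_1,e_1',e_2,e_2'$. Close off each leg by the side of the quadrilateral that faces it. This gives four closed walks, and together they use each of the four long paths exactly once, so their total length is at most $4+4(\ell-2)=4(\ell-1)$. One of the four has length at most $\ell-1$. In the wheel, with $I$ and $J$ far apart, the paths have length $\ell-1$, the quadrilateral shrinks to the hub, and each leg is a closed walk of length exactly $2h+1=\ell$. So the wheel just escapes, as it must.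

Two things can go wrong, and the proof consists of repairing them.

First, a short closed walk need not contain a cycle. In the bare cycles of Section 1 all shortest paths run along $C$, and a walk may run back over the very edge $e_1$ it started with. We need the edges $e_1,e_1',e_2,e_2'$ to be avoided by the relevant paths. Sections 9 and 10 arrange this.

Second, on a surface with handles or crosscaps the strips need not cross. Take a torus, seen as a square with opposite sides identified, and remove a small disc around the corner point. What remains of the two sides are two disjoint arcs whose ends interleave on the boundary circle. Sections 6, 7 and 8 arrange that all paths from $I$ to $J$ are parallel up to homotopy; then the crossing argument works in the universal cover.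

From now on $G,C,\ell,\Sigma,\varepsilon$ are as in Theorem 1, $C$ bounds the face $F$, and $n=|C|$.

## 4. The surface on the other side of the face

This section replaces $\Sigma$ by a surface $X$ with boundary exactly $C$ that contains $G$, after disposing of a degenerate case.

**Step 1: an edge of $C$ with $F$ on both sides.** The purpose is to show that Theorem 1 is immediate then. Suppose the edge $e$ of $C$ has $F$ on both sides. Let $v$ be an end of $e$, and let $e'$ be the other edge of $C$ at $v$. Both corners at $v$ next to $e$ belong to $F$, so the edges following and preceding $e$ in the rotation at $v$ lie on the boundary of $F$, which is $C$. They are not $e$, since $v$ has degree at least $2$, so both equal $e'$. Hence $v$ has degree 2, and $e'$ also has $F$ on both sides. Going around $C$, we see that all its vertices have degree 2, so $C$ is a component of $G$. Two vertices opposite on $C$ have distance $\lfloor n/2\rfloor\le \ell-2$, so $n\le 2\ell-3<36(\ell-1)$, and Theorem 1 holds. (This case occurs: a one-sided cycle alone on the projective plane.)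

**Step 2: the local picture otherwise.** The purpose is to see that $C$ is a genuine boundary curve. From now on every edge of $C$ has $F$ on exactly one side. At $v\in V(C)$ every corner in $F$ is bounded by edges on the boundary of $F$, i.e. by the two edges of $C$ at $v$. There is such a corner, since these edges have $F$ on one side. There are not two: two corners between the same two edges would mean that $v$ has degree 2 and that both sides of these edges lie in $F$. So exactly one corner at $v$ lies in $F$, and both $F\cup C$ and
$$X:=\Sigma\setminus F$$
are compact surfaces with boundary $C$. Since $F$ is a face, $G\subset X$.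

**Step 3: connectedness and Euler genus of $X$.** The purpose is to control the topology of $X$ by $\varepsilon$. The surface $X$ is connected: a component of $X$ missing $C$ would be open and closed in $\Sigma$. Let $\Sigma'$ be obtained from $X$ by gluing in an open disc $F'$ along $C$. The surface $F\cup C$ is connected and compact with one boundary circle, so $\chi(F\cup C)\le1$. Since $\chi(C)=0$, we get $\chi(\Sigma)=\chi(X)+\chi(F\cup C)\le\chi(X)+1=\chi(\Sigma')$. So
$$\varepsilon':=2-\chi(\Sigma')\le\varepsilon .$$

## 5. Unique geodesics

This section makes shortest paths unique, so that two of them can never separate and meet again.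

Number the edges of $G$ as $f_1,f_2,\dots$ and put $\lambda(f_k)=1+2^{-k-1}$. Call $2^{-k-1}$ the excess of $f_k$. The total excess of all edges is less than $1/2$, and distinct edge sets have distinct total excess (binary expansions). A path with fewer edges is therefore $\lambda$-shorter, and two different paths with the same ends have different $\lambda$-length: equal $\lambda$-lengths would force equal numbers of edges, then equal excesses, then equal edge sets. Hence between two vertices of the same component there is a unique $\lambda$-shortest path $\gamma(u,v)$. It has $d(u,v)$ edges, and its subpaths are again such paths. We call these paths *geodesics* and write $d_\lambda$ for the $\lambda$-distance.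

**(P1)** If two geodesics both contain $s$ and $t$, their subpaths between $s$ and $t$ both equal $\gamma(s,t)$.

For $a\in V(C)$ let $T_a=\bigcup_{v\in V(C)}\gamma(a,v)$. This is a tree: it is connected, and each of its edges is the last edge of $\gamma(a,x)$ for exactly one vertex $x\ne a$ of $T_a$, so there is one edge fewer than vertices. The path in $T_a$ from $a$ to $v\in V(C)$ is $\gamma(a,v)$.

**(P2)** If a closed walk in a simple graph uses an edge $e$ exactly once, there is a cycle through $e$ of length at most that of the walk.

Indeed, delete $e$ from the walk. What remains is a walk between the ends of $e$ avoiding $e$; it contains a path avoiding $e$, which has at least two edges because the graph is simple, and together with $e$ it is a cycle.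

In particular, if $wu\in E(C)\setminus E(T_a)$, the closed walk $\gamma(a,w)\,wu\,\gamma(u,a)$ uses $wu$ exactly once, so it has length at least $\ell$:
$$d(a,w)+d(a,u)\ge \ell-1\qquad\text{if } wu\in E(C)\setminus E(T_a).\tag{2}$$

## 6. Few edges of $C$ are homotopically nontrivial

This section finds two long subpaths $I,J$ of $C$ along which geodesics change only by homotopies.

**Definition.** For $a\in V(C)$, an edge $e=wu$ of $C$ is *$a$-trivial* if the closed walk $\gamma(a,w)\,e\,\gamma(u,a)$ is null-homotopic in $X$.

**Example.** If $X$ is a disc, every edge is $a$-trivial. For a nontrivial case let $X$ be the Möbius band $[0,1]\times[0,1]$ with $(0,t)$ identified with $(1,1-t)$, inside the projective plane. Its boundary $C$ is an 8-cycle $c_0c_1\cdots c_7$, with $c_0=(0,0)=(1,1)$ and $c_4=(0,1)=(1,0)$; the bottom side carries $c_0,c_1,\dots,c_4$ and the top side $c_4,\dots,c_7,c_0$. Add the edge $f=c_0c_4$ along $\{0\}\times[0,1]$. For $a=c_0$ the tree $T_a$ consists of the paths $c_0c_1c_2$, $c_0c_7c_6$, the edge $f$, and the edges $c_4c_3$, $c_4c_5$. Two edges of $C$ are missing, $c_2c_3$ and $c_5c_6$. The closed walk of $c_2c_3$ is $c_0c_1c_2c_3c_4c_0$: the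 bottom side, then $f$. It goes once around the band, so it is not null-homotopic. The same holds for $c_5c_6$ and the top side. So exactly two edges are not $a$-trivial. Here $\varepsilon'=1$, and the next lemma is attained.

**Lemma 3.** For each $a\in V(C)$ at most $2\varepsilon'$ edges of $C$ are not $a$-trivial.

*Proof.* An edge of $C$ in $T=T_a$ is $a$-trivial, since its walk lies in the tree $T$. Let $m=|E(C)\setminus E(T)|$ and $H=T\cup C$. As $V(C)\subset V(T)$, we have $\chi(H)=1-m$.

First we count disc faces by Euler characteristic. Cut $\Sigma'$ along $H$. For each face $\varphi$ of $H$ let $\Phi_\varphi$ be the resulting compact connected surface with non-empty boundary whose interior is $\varphi$. Boundary circles have Euler characteristic $0$, so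
$$2-\varepsilon'=\chi(\Sigma')=\chi(H)+\sum_\varphi\chi(\Phi_\varphi).$$
Here $\chi(\Phi_\varphi)\le1$, with equality exactly when $\Phi_\varphi$ is a disc; otherwise $\chi(\Phi_\varphi)\le0$. One of the faces is the disc $F'$. Let $k_d$ be the number of the other disc faces. Then $2-\varepsilon'\le(1-m)+1+k_d$, so $k_d\ge m-\varepsilon'$.

Next we see how the non-tree edges are distributed. Each of the $m$ non-tree edges lies on $C$, so it has one side on $F'$ and exactly one side on a face different from $F'$; call the latter side a free side. Every face $\varphi\ne F'$ has at least one free side. Otherwise the frontier of $\varphi$ would be contained in $T$ (all vertices of $H$ are in $T$), so $\varphi$ would be open and closed in $\Sigma'\setminus T$. But the complement of a tree in a closed connected surface is connected, and $\Sigma'\setminus T$ contains $F'\ne\varphi$, a contradiction.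

Let $k_1$ be the number of disc faces other than $F'$ with exactly one free side. The other $k_d-k_1$ disc faces have at least two, so $m\ge k_1+2(k_d-k_1)$, and
$$k_1\ge 2k_d-m\ge m-2\varepsilon'.$$

Finally, each such face produces an $a$-trivial edge. Let $e=wu$ be the non-tree edge of its free side. The facial walk traverses $e$ once, since the other side of $e$ is on $F'$, and otherwise is a walk in $T$ from $u$ to $w$. The facial walk bounds the disc $\Phi_\varphi$, and $\varphi$ lies in $X$, so it is null-homotopic in $X$. Within the tree $T$, the walk from $u$ to $w$ is homotopic with fixed ends to $\gamma(u,a)\gamma(a,w)$. So $e$ is $a$-trivial. Different faces give different edges. Hence at least $m-2\varepsilon'$ of the $m$ non-tree edges are $a$-trivial. $\square$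

**Choice of $I$ and $J$.** Suppose for contradiction that Theorem 1 fails. Put $N=6\varepsilon+2$ and $s=18(\ell-1)$. Since $18(6\varepsilon+2)=36(3\varepsilon+1)$, failure means $n\ge sN$. So we can take $N$ disjoint subpaths $A_1,\dots,A_N$ of $C$ with $s$ vertices each. Let $b_k,c_k$ be the end vertices of $A_k$. Call an ordered pair $(k,l)$ with $k\ne l$ *twisted* if $A_l$ contains an edge that is not $b_k$-trivial, or $A_l$ contains an edge that is not $c_k$-trivial, or $A_k$ contains an edge that is not $b_l$-trivial. By Lemma 3 and $\varepsilon'\le\varepsilon$, each of the first two conditions holds for at most $2\varepsilon$ indices $l$ for each $k$, and the third for at most $2\varepsilon$ indices $k$ for each $l$. So there are at most $6\varepsilon N$ twisted pairs, and $6\varepsilon N<(6\varepsilon+1)N=N(N-1)$. Fix a pair $(k,l)$ that is not twisted and put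
$$I=A_k,\quad J=A_l,\quad a_0=b_k,\quad a_1=c_k,\quad r_0=b_l .$$
So all edges of $J$ are $a_0$-trivial and $a_1$-trivial, and all edges of $I$ are $r_0$-trivial. Letters $a,a'$ denote vertices of $I$, and $r,r'$ vertices of $J$, unless said otherwise.

## 7. The universal cover and the shield lemma

This section moves everything into a simply connected surface, where curves separate.

Let $p:\tilde X\to X$ be the universal cover and $\tilde G=p^{-1}(G)$, so $\tilde G\supset p^{-1}(C)=\partial\tilde X$. The graph $\tilde G$ is simple: a loop would project to a loop, and two parallel edges would project to the same edge of $G$ and be two lifts of it from the same vertex. For the Möbius band, $\tilde X$ is the strip $\mathbb R\times[0,1]$ and $\partial\tilde X$ consists of two lines; if $X$ is a disc, $\tilde X=X$.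

Glue on a collar: let $Y=\tilde X\cup_{\partial\tilde X}(\partial\tilde X\times[0,\infty))$, where $\partial\tilde X\times\{0\}$ is identified with $\partial\tilde X$. Then $Y$ is a simply connected non-compact surface without boundary, hence $Y\cong\mathbb R^2$. For $v\in\partial\tilde X$ let ${\rm ray}(v)=\{v\}\times[0,\infty)$; it leaves every compact set.

A *lifted geodesic* is a lift of a geodesic to $\tilde G$. It is a simple path, and its distinct vertices have distinct projections.

**(P3)** If two lifted geodesics both contain $\tilde s,\tilde t$, their subpaths between $\tilde s$ and $\tilde t$ coincide, since both are the lift from $\tilde s$ of $\gamma(p(\tilde s),p(\tilde t))$. So the intersection of two lifted geodesics is empty or a common subpath.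

The next lemma says that a path joining two points of a boundary segment shields the segment from the rest of the boundary.

**Lemma 4 (shield lemma).** Let $K\subset\partial\tilde X$ be a path, let $s\ne t$ be vertices of $K$, and let $P$ be a simple path in $\tilde G$ from $s$ to $t$. Every path in $\tilde G$ from a vertex $v$ of $K[s,t]$ to a vertex $v'\in\partial\tilde X\setminus K[s,t]$ meets $P$.

*Proof.* Suppose a path $Q$ from $v$ to $v'$ avoids $P$. Then $v,v'\notin P$, so $v\ne s,t$. The set
$$\kappa=P\cup(\{s,t\}\times[0,1])\cup(K[s,t]\times\{1\})$$
is a simple closed curve in the plane $Y$, and $\kappa\cap\tilde X=P$. Since $v\notin P$, ${\rm ray}(v)$ meets $\kappa$ only at $(v,1)$, where it passes from one local side of $\kappa$ to the other. The part beyond $(v,1)$ is unbounded and misses $\kappa$, so it lies in the unbounded component of $Y\setminus\kappa$. Hence $v$ lies in the bounded component. The path $Q$ lies in $\tilde X$ and avoids $P=\kappa\cap\tilde X$, so it misses $\kappa$, and $v'$ is also in the bounded component. Therefore ${\rm ray}(v')$ must meet $\kappa$. As $v'\notin P$, also $v'\ne s,t$, so the meeting point is on $K[s,t]\times\{1\}$ and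 $v'\in K[s,t]$, a contradiction. $\square$

Fix a lift $\tilde I$ of $I$, and for $a\in I$ let $\tilde a$ be its lift in $\tilde I$. Let $\tilde J$ be the lift of $J$ that contains the end of the lift of $\gamma(a_0,r_0)$ starting at $\tilde a_0$, and write $\tilde r$ for the lift of $r$ in $\tilde J$. Since $I\cap J=\emptyset$, also $\tilde I\cap\tilde J=\emptyset$.

The next lemma says that all geodesics from $I$ to $J$ lift to paths between these two segments. Triviality was arranged only with respect to $a_0,a_1,r_0$; the shield lemma takes care of all other vertices.

**Lemma 5.** For all $a\in I$, $r\in J$ the lift of $\gamma(a,r)$ starting at $\tilde a$ ends at $\tilde r$. Call it $\Gamma(a,r)$.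

*Proof.* All edges $e=wu$ of $J$ are $a_0$-trivial, i.e. $\gamma(a_0,w)e$ is homotopic to $\gamma(a_0,u)$ with fixed ends. So if the lift of $\gamma(a_0,w)$ from $\tilde a_0$ ends at $\tilde w$, the lift of $\gamma(a_0,u)$ ends at $\tilde u$. Going along $J$ from $r_0$ gives the claim for $a=a_0$ and all $r$. All edges of $I$ are $r_0$-trivial, so in the same way, with lifts starting at $\tilde r_0$, going along $I$ from $a_0$ gives the claim for $r=r_0$ and all $a$, in particular for $(a_1,r_0)$. All edges of $J$ are $a_1$-trivial, so going along $J$ from $r_0$ gives the claim for $a=a_1$ and all $r$.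

Now let $a\ne a_0,a_1$, and let the lift of $\gamma(a,r)$ from $\tilde a$ end at $\hat r$. Since $r\notin I$, we have $\hat r\in\partial\tilde X\setminus\tilde I$. Both $\Gamma(a_0,r)$ and $\Gamma(a_1,r)$ contain $\tilde r$, so their union contains a simple path $P$ from $\tilde a_0$ to $\tilde a_1$. By Lemma 4 with $K=\tilde I=K[\tilde a_0,\tilde a_1]$, the lift of $\gamma(a,r)$ meets $P$ in a vertex $\tilde s$, say $\tilde s\in\Gamma(a_i,r)$ with $i\in\{0,1\}$. From $s=p(\tilde s)$, both $\gamma(a,r)$ and $\gamma(a_i,r)$ continue along $\gamma(s,r)$. Lifting from $\tilde s$ gives $\hat r=\tilde r$. $\square$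

## 8. Left and right of a lifted geodesic

This section makes precise that lifted geodesics from $\tilde I$ to $\tilde J$ cross when their ends are ordered oppositely, and do not cross over each other when their ends are ordered alike.

Orient $Y$, and orient $\partial\tilde X$ so that $\tilde X$ is on its left. Order $\tilde I$ (hence $I$) along this orientation, and $\tilde J$ (hence $J$) against it. In the picture with $\tilde I$ at the bottom and $\tilde J$ at the top, both increase from left to right. For $a\in I$, $r\in J$ and $\Gamma=\Gamma(a,r)$ let
$$\Gamma^+={\rm ray}(\tilde a)\cup\Gamma\cup{\rm ray}(\tilde r).$$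
This is a properly embedded line in the plane $Y$; orient it from the end of ${\rm ray}(\tilde a)$ to the end of ${\rm ray}(\tilde r)$. It satisfies $\Gamma^+\cap\tilde X=\Gamma$. Its two complementary components are its left and right sides, which we also call the sides of $\Gamma$.

**(S0)** Vertices of $\tilde I\setminus\Gamma$ smaller than $a$ and vertices of $\tilde J\setminus\Gamma$ smaller than $r$ are on the left side of $\Gamma(a,r)$. Those larger than $a$, resp. $r$, are on its right side.

*Proof.* At $(\tilde a,1)$ the line is directed towards $\tilde X$. The boundary direction has $\tilde X$ on its left, so it points to the right of the line, and it is the increasing direction of $\tilde I$. At $(\tilde r,1)$ the line is directed away from $\tilde X$, so the boundary direction points to its left, and the increasing direction of $\tilde J$, being opposite, points to its right. Now move from $(\tilde a,1)$ along $\tilde I\times\{1\}$ to $(\tilde v,1)$ and then down ${\rm ray}(\tilde v)$ to $\tilde v$; for a vertex of $\tilde J$ move from $(\tilde r,1)$ along $\tilde J\times\{1\}$ instead. As $\tilde v\notin\Gamma$ and $\tilde I\cap\tilde J=\emptyset$, this does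 not meet $\Gamma^+$ again after the start. $\square$

**(S1)** If $a<a'$ and $r'<r$, then $\Gamma(a,r)\cap\Gamma(a',r')\ne\emptyset$; it is a common subpath $S$. Along $\Gamma(a,r)$ from $\tilde a$, vertices before $S$ are on the left side of $\Gamma(a',r')$ and vertices after $S$ are on its right side. Along $\Gamma(a',r')$ from $\tilde a'$, vertices before $S$ are on the right side of $\Gamma(a,r)$ and vertices after $S$ are on its left side.

*Proof.* Write $\Gamma=\Gamma(a,r)$ and $\Gamma'=\Gamma(a',r')$. By (S0), $\tilde a'$ is on $\Gamma$ or on its right side, and $\tilde r'$ is on $\Gamma$ or on its left side. Since $\Gamma'$ is connected and lies in $\tilde X$, and $\Gamma^+\cap\tilde X=\Gamma$, it meets $\Gamma$. By (P3) the intersection is a common subpath $S$. The part of $\Gamma'$ before $S$, if non-empty, is connected, misses $\Gamma^+$ and contains $\tilde a'$, so it is on the right. The part after $S$, if non-empty, contains $\tilde r'$ and is on the left. In the same way, by (S0) applied to $\Gamma'$, $\tilde a$ is on $\Gamma'$ or to its left and $\tilde r$ is on $\Gamma'$ or to its right, and the statements about $\Gamma$ follow. $\square$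

**(S2)** If $a<a'$ and $r<r'$, then $\Gamma(a',r')$ has no vertex on the left side of $\Gamma(a,r)$, and $\Gamma(a,r)$ has no vertex on the right side of $\Gamma(a',r')$.

*Proof.* By (P3) each component of $\Gamma(a',r')\setminus\Gamma(a,r)$ contains an end $\tilde a'$ or $\tilde r'$ of $\Gamma(a',r')$, which by (S0) is on the right side of $\Gamma(a,r)$. The component misses $\Gamma(a,r)^+$, so all of it is on the right. Likewise each component of $\Gamma(a,r)\setminus\Gamma(a',r')$ contains $\tilde a$ or $\tilde r$, which is on the left side of $\Gamma(a',r')$. $\square$

## 9. The distance grid and its good squares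

This section finds strips whose two end edges do not lie on the strip's own two geodesics.

Let $v_1<\dots<v_s$ and $v_1'<\dots<v_s'$ be the vertices of $I$ and $J$, and let $D(i,j)=d_\lambda(v_i,v_j')$. By (S1), $\Gamma(v_i,v'_{j+1})$ and $\Gamma(v_{i+1},v'_j)$ share a vertex. Exchanging their ends there gives walks from $v_i$ to $v'_j$ and from $v_{i+1}$ to $v'_{j+1}$ of the same total length, so
$$D(i,j)+D(i+1,j+1)\le D(i,j+1)+D(i+1,j).\tag{M}$$

**Definition.** At the grid point $(i,j)$ there is a *right* arrow if the edge $v_iv_{i+1}$ lies on $\gamma(v_i,v_j')$, a *left* arrow if $v_iv_{i-1}$ does, an *up* arrow if $v'_jv'_{j+1}$ does, and a *down* arrow if $v'_jv'_{j-1}$ does.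

A right arrow at $(i,j)$ is equivalent to $D(i+1,j)=D(i,j)-\lambda(v_iv_{i+1})$. Indeed, if the edge lies on $\gamma(v_i,v'_j)$, it is the first edge and the rest is $\gamma(v_{i+1},v_j')$. Conversely, if the equation holds, then $v_iv_{i+1}$ followed by $\gamma(v_{i+1},v'_j)$ is a walk of the minimal $\lambda$-length from $v_i$ to $v_j'$, so it is the geodesic. The other arrows are similar. Always $|D(i+1,j)-D(i,j)|\le\lambda(v_iv_{i+1})$, and similarly for vertical steps. Since $\gamma(v_i,v'_j)$ has only one edge at each of its ends, there are never both a left and a right arrow at a point, nor both an up and a down arrow.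

By (M), $D(i+1,j)-D(i,j)$ is non-increasing in $j$, and $D(i,j+1)-D(i,j)$ is non-increasing in $i$. An arrow means that such a difference takes an extreme value: the minimum for right and up arrows, the maximum for left and down arrows. Hence *persistence*: a right arrow at $(i,j)$ persists for larger $j$, a left arrow for smaller $j$, an up arrow for larger $i$, and a down arrow for smaller $i$.

**Definition.** The unit square with lower-left corner $(i,j)$ is *good* if at $(i,j)$ there is no right and no up arrow, and at $(i+1,j+1)$ there is no left and no down arrow. Equivalently, neither $v_iv_{i+1}$ nor $v'_jv'_{j+1}$ lies on $\gamma(v_i,v'_j)$ or on $\gamma(v_{i+1},v'_{j+1})$.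

**Example.** Take a hexagon with cyclic order $v_1v_2v_3v_3'v_2'v_1'$ on the sphere, with $I=v_1v_2v_3$ and $J=v_1'v_2'v_3'$ (short, but the definitions make sense). The geodesic $\gamma(v_1,v_1')$ is an edge, and so is $\gamma(v_3,v_3')$; between $v_2$ and $v_2'$ there are two paths of length 3, and $\lambda$ selects one. Suppose it selects $v_2v_1v_1'v_2'$. Then there are a left and a down arrow at $(2,2)$, and the square with lower-left corner $(1,1)$ is not good. The corresponding strip walk is $v_1v_2$, then $v_2v_1v_1'v_2'$, then $v_2'v_1'$, then $v_1'v_1$: it only runs back and forth and contains no cycle. The square with lower-left corner $(2,2)$ is good: neither $v_2v_3$ nor $v_2'v_3'$ lies on $v_2v_1v_1'v_2'$ or on $v_3v_3'$. Its strip walk is the hexagon.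

The next lemma produces a good square in any rectangle from whose sides no arrow points inward. The proof looks at a maximum of $D$.

**Lemma 6.** Let $R=[x,X]\times[y,Y]$ with $x<X$, $y<Y$ be a rectangle in the grid such that for all points of $R$: there is no right arrow if the first coordinate is $x$, no left arrow if it is $X$, no up arrow if the second coordinate is $y$, no down arrow if it is $Y$. Then $R$ contains a good square.

*Proof.* (Within this proof $X$ is an integer.) Let $(p,q)$ maximize $D$ on $R$, and let $m$ be the maximum. Call East available if $p<X$ and there is no right arrow at $(p,q)$; West if $p>x$ and there is no left arrow; North if $q<Y$ and there is no up arrow; South if $q>y$ and there is no down arrow. East or West is available: if $p=x$, East is, by hypothesis; if $p=X$, West is; if $x<p<X$, there are not both a right and a left arrow. In the same way North or South is available.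

For a unit square in $R$ let $D_{00},D_{10},D_{01},D_{11}$ be the values of $D$ at its lower-left, lower-right, upper-left and upper-right corners. Then $D_{00}+D_{11}\le D_{10}+D_{01}$ by (M), and all four values are at most $m$. Let $\lambda,\lambda'>0$ be the lengths of the edge of $I$ and the edge of $J$ belonging to the square.

*North and East available.* Take the square with $(p,q)$ as lower-left corner. So $D_{00}=m$, and there is no right and no up arrow there. A left arrow at the upper-right corner means $D_{01}=D_{11}-\lambda$, so $D_{10}\ge D_{00}+D_{11}-D_{01}=m+\lambda$, impossible. A down arrow there means $D_{10}=D_{11}-\lambda'$, so $D_{01}\ge m+\lambda'$, impossible. The square is good.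

*South and West available.* Take $(p,q)$ as upper-right corner. So $D_{11}=m$, with no left and no down arrow there. A right arrow at the lower-left corner means $D_{10}=D_{00}-\lambda$, so $D_{01}\ge m+\lambda$, impossible. An up arrow there means $D_{01}=D_{00}-\lambda'$, so $D_{10}\ge m+\lambda'$, impossible. The square is good.

*North and West available.* Take $(p,q)$ as lower-right corner. So $D_{10}=m$, with no left and no up arrow there. At the lower-left corner, a right arrow means $D_{10}=D_{00}-\lambda$, so $D_{00}=m+\lambda$, impossible. An up arrow means $D_{01}=D_{00}-\lambda'$, so $D_{11}\le D_{10}+D_{01}-D_{00}=m-\lambda'$, hence $D_{11}=m-\lambda'$, which is an up arrow at $(p,q)$, impossible. At the upper-right corner, a down arrow means $D_{10}=D_{11}-\lambda'$, so $D_{11}=m+\lambda'$, impossible. A left arrow means $D_{01}=D_{11}-\lambda$, so $D_{00}\le D_{10}+D_{01}-D_{11}=m-\lambda$, hence $D_{00}=m-\lambda$, which is a left arrow at $(p,q)$, impossible. The square is good.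

*South and East available.* Take $(p,q)$ as upper-left corner. So $D_{01}=m$, with no right and no down arrow there. At the lower-left corner, an up arrow means $D_{01}=D_{00}-\lambda'$, so $D_{00}=m+\lambda'$, impossible. A right arrow means $D_{10}=D_{00}-\lambda$, so $D_{11}\le m-\lambda$, hence $D_{11}=m-\lambda$, a right arrow at $(p,q)$, impossible. At the upper-right corner, a left arrow means $D_{01}=D_{11}-\lambda$, so $D_{11}=m+\lambda$, impossible. A down arrow means $D_{10}=D_{11}-\lambda'$, so $D_{00}\le m-\lambda'$, hence $D_{00}=m-\lambda'$, a down arrow at $(p,q)$, impossible. The square is good. $\square$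

**Nine good squares.** The purpose of this step is to produce nine strips, any two of which cross. Split $I$ into nine consecutive blocks $I_1,\dots,I_9$ of $2(\ell-1)$ vertices each, in increasing order, and split $J$ into $J_1,\dots,J_9$ in the same way; this is why $s=18(\ell-1)$.

Among the first $\ell-1$ vertices of $I_k$ there is a vertex $v_{x_k}$ with no right arrow at $(x_k,s)$. Otherwise the geodesic from the first vertex of $I_k$ to $v'_s$ would run through at least $\ell-1$ edges of $I$, but it has at most $\ell-2$ edges. By persistence there is no right arrow at $(x_k,j)$ for any $j$. Likewise, among the last $\ell-1$ vertices of $I_k$ there is $v_{X_k}$ with no left arrow at $(X_k,1)$, hence none at $(X_k,j)$ for any $j$. Similarly, in the first half of $J_k$ there is $v'_{y_k}$ with no up arrow at $(s,y_k)$, hence none at $(i,y_k)$ for any $i$, and in the second half there is $v'_{Y_k}$ with no down arrow at $(1,Y_k)$, hence none at $(i,Y_k)$ for any $i$.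

By Lemma 6, for each $k=1,\dots,9$ the rectangle $[x_k,X_k]\times[y_{10-k},Y_{10-k}]$ contains a good square. It is given by edges $e_k=w_ku_k$ of $I_k$ and $e_k'=w_k'u_k'$ of $J_{10-k}$, where $w_k<u_k$, $w_k'<u_k'$ and
$$v_{x_k}\le w_k<u_k\le v_{X_k},\qquad v'_{y_{10-k}}\le w_k'<u_k'\le v'_{Y_{10-k}}.\tag{3}$$
Put
$$L_k=\Gamma(w_k,w_k'),\qquad R_k=\Gamma(u_k,u_k').$$
Write $\tilde e_k,\tilde e_k'$ for the lifts of $e_k,e_k'$ to $\tilde I,\tilde J$. Goodness gives $\tilde e_k,\tilde e_k'\notin L_k\cup R_k$. If $l<k$, then $w_l<u_l<w_k<u_k$ in $I$, and $w_k'<u_k'<w_l'<u_l'$ in $J$, because the blocks of $J$ were assigned in reverse.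

## 10. Geodesics that return to $\tilde I$ or $\tilde J$

A leg of one strip is closed off by a geodesic of another strip, so we must also control which edges $\tilde e_l,\tilde e'_l$ can lie on a geodesic of strip $k\ne l$. The first lemma says that a geodesic cannot leave a segment, come back, leave again and come back further on. This is the second place where the hypothesis $d\le\ell-2$ is used sharply.

**Lemma 7.** Let $A\in\{I,J\}$ and let $\Gamma$ be a lifted geodesic containing vertices $\tilde a,\tilde t,\tilde c$ of $\tilde A$ in this order along $\Gamma$, with $t$ strictly between $a$ and $c$ on $A$. Then $\Gamma[\tilde a,\tilde t]=\tilde A[\tilde a,\tilde t]$ or $\Gamma[\tilde t,\tilde c]=\tilde A[\tilde t,\tilde c]$.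

*Proof.* Suppose neither holds. The path $\Gamma[\tilde t,\tilde a]$ projects to $\gamma(t,a)\subset T_t$. If all edges of $A[t,a]$ were in the tree $T_t$, then $A[t,a]=\gamma(t,a)$, and lifting from $\tilde t$ would give $\tilde A[\tilde t,\tilde a]=\Gamma[\tilde t,\tilde a]$, a contradiction. So some edge of $A[t,a]$ is not in $T_t$. By (2) with $t$ as base vertex, it has an end $\pi\in A[t,a]$ with $d(t,\pi)\ge(\ell-1)/2$. Likewise there is $\pi'\in A[t,c]$ with $d(t,\pi')\ge(\ell-1)/2$. Both differ from $t$. Since $A[t,a]\cap A[t,c]=\{t\}$, we have $\pi'\notin A[t,a]$ and $\pi\notin A[t,c]$.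

The lift of $\gamma(\pi,\pi')$ from $\tilde\pi\in\tilde A[\tilde t,\tilde a]$ ends at a lift of $\pi'$, which is in $\partial\tilde X$ but not in $\tilde A[\tilde t,\tilde a]$. By Lemma 4 with $K=\tilde A$ and $P=\Gamma[\tilde a,\tilde t]$ it meets $\Gamma[\tilde a,\tilde t]$. Symmetrically, the lift of $\gamma(\pi,\pi')$ that ends at $\tilde\pi'\in\tilde A[\tilde t,\tilde c]$ starts at a lift of $\pi$, which is not in $\tilde A[\tilde t,\tilde c]$, so it meets $\Gamma[\tilde t,\tilde c]$. These may be two different lifts, but in either case we learn something about $\gamma(\pi,\pi')$ itself: it contains a vertex $\xi$ of $p(\Gamma[\tilde a,\tilde t])$ and a vertex $\xi'$ of $p(\Gamma[\tilde t,\tilde c])$. By (P1) it contains the subpath of the geodesic $p(\Gamma)$ between $\xi$ and $\xi'$, hence it contains $t$. Thus $d(\pi,\pi')=d(\pi,t)+d(t,\pi')\ge\ell-1$, contradicting $d(\pi,\pi')\le\ell-2$. $\square$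

**Lemma 8.** Let $\Gamma=\Gamma(a,r)$ with $a$ an end of $e_k$ and $r$ an end of $e_k'$. At most one $l<k$ has $\tilde e_l\in\Gamma$; at most one $l>k$ has $\tilde e_l\in\Gamma$; at most one $l<k$ has $\tilde e_l'\in\Gamma$; at most one $l>k$ has $\tilde e_l'\in\Gamma$.

*Proof.* Edges from different blocks are vertex-disjoint, so on $\Gamma$ one of two such edges comes entirely before the other. In each part we assume two such edges exist. If the one visited first is the farther one from the starting end of $\Gamma$, the shield lemma gives a contradiction; if it is the nearer one, Lemma 7 makes $\Gamma$ run along the segment past a vertex where an arrow is excluded.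

*(i) $\tilde e_l,\tilde e_{l'}\in\Gamma$ with $l\ne l'$ and $l,l'<k$*, where $\tilde e_l$ comes first along $\Gamma$ from $\tilde a$. Put $b=w_l$, $c=w_{l'}$. Then $\tilde a,\tilde b,\tilde c$ occur in this order on $\Gamma$.

If $l'>l$, then $b<c<a$. By Lemma 4 with $K=\tilde I$ and $P=\Gamma[\tilde a,\tilde b]$, the path $\Gamma[\tilde c,\tilde r]$ from $\tilde c\in\tilde I[\tilde b,\tilde a]$ to $\tilde r\notin\tilde I$ meets $\Gamma[\tilde a,\tilde b]$. This contradicts that $\Gamma$ is a simple path.

If $l'<l$, then $c<b<a$, and Lemma 7 gives $\Gamma[\tilde a,\tilde b]=\tilde I[\tilde a,\tilde b]$ or $\Gamma[\tilde b,\tilde c]=\tilde I[\tilde b,\tilde c]$. In the first case $\Gamma$ runs along $\tilde I$ from $a>v_{X_l}$ (a higher block) down to $b=w_l<v_{X_l}$, see (3). So it passes from $v_{X_l}$ to the next lower vertex. The rest of $p(\Gamma)$ from $v_{X_l}$ is $\gamma(v_{X_l},r)$, so there is a left arrow at $(v_{X_l},r)$, a contradiction. (We name grid points by their vertices.) In the second case $\Gamma$ runs along $\tilde I$ from $b=w_l>v_{X_{l'}}$ down to $c=w_{l'}<v_{X_{l'}}$, which gives a left arrow at $(v_{X_{l'}},r)$, a contradiction.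

*(ii) $\tilde e_l,\tilde e_{l'}\in\Gamma$ with $l\ne l'$ and $l,l'>k$*, where $\tilde e_l$ comes first from $\tilde a$. Put $b=u_l$, $c=u_{l'}$. If $l'<l$, then $a<c<b$, and Lemma 4 with $P=\Gamma[\tilde a,\tilde b]$ and the path $\Gamma[\tilde c,\tilde r]$ gives the same contradiction. If $l'>l$, then $a<b<c$. By Lemma 7, $\Gamma$ runs along $\tilde I$ either from $a<v_{x_l}$ up to $u_l>v_{x_l}$, or from $u_l<v_{x_{l'}}$ up to $u_{l'}>v_{x_{l'}}$. This gives a right arrow at $(v_{x_l},r)$, resp. $(v_{x_{l'}},r)$, a contradiction.

*(iii) $\tilde e_l',\tilde e_{l'}'\in\Gamma$ with $l\ne l'$ and $l,l'<k$*, where $\tilde e_l'$ comes first along $\Gamma$ traversed from $\tilde r$ to $\tilde a$. Both edges are larger than $r$ in $J$. Put $b=u_l'$, $c=u_{l'}'$. If $l'>l$, then $r<c<b$. By Lemma 4 with $K=\tilde J$ and $P=\Gamma[\tilde r,\tilde b]$, the path $\Gamma[\tilde c,\tilde a]$ from $\tilde c\in\tilde J[\tilde r,\tilde b]$ to $\tilde a\notin\tilde J$ meets $\Gamma[\tilde r,\tilde b]$, contradicting simplicity of $\Gamma$. If $l'<l$, then $r<b<c$. By Lemma 7, $\Gamma$, traversed from $\tilde r$, runs along $\tilde J$ either from $r<v'_{y_{10-l}}$ up to $u_l'>v'_{y_{10-l}}$,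 or from $u_l'<v'_{y_{10-l'}}$ up to $u'_{l'}>v'_{y_{10-l'}}$. With $y=y_{10-l}$, resp. $y=y_{10-l'}$, the rest of $p(\Gamma)$ from $v'_y$ is $\gamma(v'_y,a)$ and begins with the edge $v_y'v_{y+1}'$. So there is an up arrow at $(a,v_y')$, a contradiction.

*(iv) $\tilde e_l',\tilde e_{l'}'\in\Gamma$ with $l\ne l'$ and $l,l'>k$*, where $\tilde e_l'$ comes first from $\tilde r$. Both edges are smaller than $r$ in $J$. Put $b=w_l'$, $c=w_{l'}'$. If $l'<l$, then $b<c<r$, and Lemma 4 with $P=\Gamma[\tilde r,\tilde b]$ and the path $\Gamma[\tilde c,\tilde a]$ gives a contradiction. If $l'>l$, then $c<b<r$. By Lemma 7, $\Gamma$ runs along $\tilde J$ from $r>v'_{Y_{10-l}}$ down to $w_l'<v'_{Y_{10-l}}$, or from $w_l'>v'_{Y_{10-l'}}$ down to $w'_{l'}<v'_{Y_{10-l'}}$. This gives a down arrow at $(a,v'_{Y_{10-l}})$, resp. $(a,v'_{Y_{10-l'}})$, a contradiction. $\square$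

**Choosing two strips.** The purpose is to find two strips that avoid each other's end edges where it matters. Call a pair $l<k$ *bad* if at least one of
$$\tilde e_l\in L_k,\qquad \tilde e_l'\in R_k,\qquad \tilde e_k\in R_l,\qquad \tilde e_k'\in L_l$$
holds. By Lemma 8, each of the first two conditions holds for at most one $l<k$ for each $k=2,\dots,9$, and each of the last two for at most one $k>l$ for each $l=1,\dots,8$. So each holds for at most $8$ pairs, and at most $32<36=\binom92$ pairs are bad. (With $M$ strips the count is $4(M-1)$ against $\frac12M(M-1)$, so $M=9$ is the first value that works.) Fix a pair $l<k$ that is not bad, and rename $l$ as $1$ and $k$ as $2$. Thus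
$$\tilde e_1\notin L_2,\quad\tilde e_1'\notin R_2,\quad\tilde e_2\notin R_1,\quad\tilde e_2'\notin L_1,\tag{N}$$
by goodness $\tilde e_i,\tilde e_i'\notin L_i\cup R_i$ for $i=1,2$, and
$$w_1<u_1<w_2<u_2,\qquad w_2'<u_2'<w_1'<u_1'.$$

## 11. Four closed walks of total length $4\ell-4$

This section carries out the two-strip argument of Section 3 in $\tilde G$. Orient $L_1,R_1,L_2,R_2$ from $\tilde I$ to $\tilde J$. By (S1) each of $L_1,R_1$ meets each of $L_2,R_2$ in a subpath, and (S2) applies to the pairs $L_1,R_1$ and $L_2,R_2$.

**Step 1: the corners of the quadrilateral.** The purpose is to choose the four corners so that they occur in the right order on all four paths. The first index refers to strip 1, the second to strip 2. Let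

* $z_{LL}$ be the first vertex along $L_1$ of $L_1\cap L_2$;
* $z_{RL}$ be the first vertex along $L_2$ of $R_1\cap L_2$;
* $z_{RR}$ be the last vertex along $R_1$ of $R_1\cap R_2$;
* $z_{LR}$ be the last vertex along $R_2$ of $L_1\cap R_2$.

Write $\le$ for the order along a path. Then the following hold.

* On $L_1$: $z_{LL}\le z_{LR}$. Vertices of $L_1$ before $z_{LL}$ are left of $L_2$ by (S1), while $z_{LR}\in R_2$ is not left of $L_2$ by (S2).
* On $L_2$: $z_{RL}\le z_{LL}$. Vertices of $L_2$ before $z_{RL}$ are right of $R_1$ by (S1), while $z_{LL}\in L_1$ is not right of $R_1$ by (S2).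
* On $R_1$: $z_{RL}\le z_{RR}$. Vertices of $R_1$ after $z_{RR}$ are right of $R_2$ by (S1), while $z_{RL}\in L_2$ is not right of $R_2$ by (S2).
* On $R_2$: $z_{RR}\le z_{LR}$. Vertices of $R_2$ after $z_{LR}$ are left of $L_1$ by (S1), while $z_{RR}\in R_1$ is not left of $L_1$ by (S2).

**Step 2: the four legs.** The purpose is to distribute the four paths among four closed walks. In $\tilde G$ consider the following closed walks, where subpaths are traversed in the appropriate direction and $w_1$ etc. stand for their lifts in $\tilde I,\tilde J$:

1. $\tilde e_1$, $L_1[w_1,z_{LL}]$, $L_2[z_{RL},z_{LL}]$, $R_1[u_1,z_{RL}]$;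
2. $\tilde e_2'$, $R_2[z_{LR},u_2']$, $L_1[z_{LL},z_{LR}]$, $L_2[z_{LL},w_2']$;
3. $\tilde e_2$, $R_2[u_2,z_{RR}]$, $R_1[z_{RL},z_{RR}]$, $L_2[w_2,z_{RL}]$;
4. $\tilde e_1'$, $L_1[z_{LR},w_1']$, $R_2[z_{RR},z_{LR}]$, $R_1[z_{RR},u_1']$.

For instance, the first goes from $u_1$ along $\tilde e_1$ to $w_1$, along $L_1$ to $z_{LL}$, back along $L_2$ to $z_{RL}$, and back along $R_1$ to $u_1$. By the orders of Step 1, the pieces partition each of the four paths:
$$\begin{aligned}
L_1&=[w_1,z_{LL}]\cup[z_{LL},z_{LR}]\cup[z_{LR},w_1'],\\
L_2&=[w_2,z_{RL}]\cup[z_{RL},z_{LL}]\cup[z_{LL},w_2'],\\
R_1&=[u_1,z_{RL}]\cup[z_{RL},z_{RR}]\cup[z_{RR},u_1'],\\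
R_2&=[u_2,z_{RR}]\cup[z_{RR},z_{LR}]\cup[z_{LR},u_2'].
\end{aligned}$$
In the walks, $L_1$ is used in 1, 2, 4; $L_2$ in 3, 1, 2; $R_1$ in 1, 3, 4; $R_2$ in 3, 4, 2, each piece exactly once. So the total length of the walks is
$$4+|L_1|+|R_1|+|L_2|+|R_2|\le4+4(\ell-2)=4\ell-4,$$
and one of the walks has length at most $\ell-1$.

**Step 3: a short cycle in $\tilde G$.** The purpose is to check that this walk does not degenerate. The first listed edge occurs exactly once in each walk:

* $\tilde e_1\notin L_1\cup R_1$ by goodness and $\tilde e_1\notin L_2$ by (N);
* $\tilde e_2'\notin R_2\cup L_2$ by goodness and $\tilde e_2'\notin L_1$ by (N);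
* $\tilde e_2\notin R_2\cup L_2$ by goodness and $\tilde e_2\notin R_1$ by (N);
* $\tilde e_1'\notin L_1\cup R_1$ by goodness and $\tilde e_1'\notin R_2$ by (N).

By (P2), applied in the simple graph $\tilde G$, there is a cycle of length at most $\ell-1$ in $\tilde G$.

**Step 4: a short cycle in $G$.** The purpose is to project. Since $p$ is locally injective, the cycle projects to a closed walk $x_0x_1\cdots x_h=x_0$ in $G$ with $h\le\ell-1$ and without backtracking. Choose $i<j$ with $x_i=x_j$ and $j-i$ minimal. Then $j-i\ne1$ since $G$ has no loops, and $j-i\ne2$ since $G$ is simple and the walk does not backtrack. So $j-i\ge3$, and by minimality $x_ix_{i+1}\cdots x_j$ is a cycle of length at most $\ell-1$ in $G$. This contradicts the assumption that $G$ has no cycle of length less than $\ell$.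

Hence $n<18(\ell-1)(6\varepsilon+2)=36(3\varepsilon+1)(\ell-1)$. This proves Theorem 1 and with it Corollary 2: an absolute constant exists, and $252$ is one. $\blacksquare$
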